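# Moving one circle diffeomorphism to another by conjugation

## 1. A family conjugated by hand, and a pair that resists

Let $S^1=\mathbb R/\mathbb Z$, and let $\mathrm{Diff}^1(S^1)$ be the group of orientation-preserving $C^1$-diffeomorphisms of $S^1$ with the $C^1$-topology. Let $R_\alpha$ be the rotation by an irrational $\alpha$. For $0\le b<1$ put
$$P_b(x)=x+\frac b{2\pi}\sin 2\pi x .$$
Since $DP_b=1+b\cos 2\pi x\ge 1-b>0$ and $P_b(x+1)=P_b(x)+1$, this is the lift of a circle diffeomorphism $p_b$. Set $f_b=p_bR_\alpha p_b^{-1}$. Then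
$$Df_b(p_b(y))=\frac{1+b\cos 2\pi(y+\alpha)}{1+b\cos 2\pi y},$$
so $f_b$ is not a rotation when $b>0$.

Can we deform $f_b$ to $f_c$ by conjugating it? Here, yes. Put $h_t=p_{(1-t)b+tc}\circ p_b^{-1}$. Then $h_0=\mathrm{Id}$ and
$$h_tf_bh_t^{-1}=p_{(1-t)b+tc}\,R_\alpha\, p_{(1-t)b+tc}^{-1}=f_{(1-t)b+tc},$$
which starts at $f_b$ and arrives at $f_c$ when $t=1$. More generally, if $g=hfh^{-1}$ with $h\in\mathrm{Diff}^1(S^1)$, then we may interpolate linearly between $\mathrm{id}$ and a lift of $h$; this gives a path of diffeomorphisms $h_t$ with $h_tfh_t^{-1}\to g$. Nothing happens at the end of the path: $h_1=h$ is a diffeomorphism.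

Now take a pair that is not conjugate. By the classical construction of Denjoy, for every irrational $\alpha$ there is a $C^1$-diffeomorphism $g$ with rotation number $\alpha$ and an open interval whose images under $g^n$, $n\in\mathbb Z$, are pairwise disjoint. Such a $g$ is not even topologically conjugate to $R_\alpha$. Suppose nevertheless that $g_t=h_tR_\alpha h_t^{-1}\to g$ uniformly as $t\to1$. What must $h_t$ look like? Let $J$ be a compact nondegenerate interval inside the wandering interval, and fix $N$. The compact sets $g^n(J)$, $0\le n\le N$, are pairwise disjoint, and $g_t^n\to g^n$ uniformly. Hence for $t$ close to $1$ the sets $g_t^n(J)$, $0\le n\le N$, are pairwise disjoint too. Applying $h_t^{-1}$, the arcs $R_\alpha^n(h_t^{-1}(J))$ are pairwise disjoint; they all have the length of $h_t^{-1}(J)$, so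
$$|h_t^{-1}(J)|\le\frac1{N+1},\qquad\text{and}\qquad \max Dh_t\ge (N+1)|J| .$$
So $h_t$ must degenerate as $t\to1$, while $h_tR_\alpha h_t^{-1}$ is to converge together with its derivative. Is this possible? Let $F^1_\alpha\subset\mathrm{Diff}^1(S^1)$ be the closed set of diffeomorphisms with rotation number $\alpha$. The following question is from Christian Bonatti and Nancy Guelman, "Smooth Conjugacy classes of circle diffeomorphisms with irrational rotation number", arXiv:1207.2508 (2012).

*Given $f,g\in F^1_\alpha$, is there a continuous path $h_t$, $t\in[0,1)$, in $\mathrm{Diff}^1(S^1)$ with $h_0=\mathrm{Id}$ and $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$?*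

Two results may be taken as known: (i) for every irrational $\alpha$ and $f\in F^1_\alpha$ the conjugacy class $\{hfh^{-1}:h\in\mathrm{Diff}^1(S^1)\}$ is $C^1$-dense in $F^1_\alpha$; (ii) (Navas) the answer is yes when $g=R_\alpha$. The obvious attempts to use them stall. From (i) we get a sequence $h_k$ with $h_kfh_k^{-1}\to g$, but when we join $h_k$ to $h_{k+1}$ by a path, nothing keeps the intermediate conjugates near $g$. From (ii) we get $h_tfh_t^{-1}=A_t\to R_\alpha$ and $k_tgk_t^{-1}=B_t\to R_\alpha$, and we can try $k_t^{-1}h_t$. Then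
$$(k_t^{-1}h_t)f(k_t^{-1}h_t)^{-1}=k_t^{-1}A_tk_t,\qquad g=k_t^{-1}B_tk_t .$$
The maps $A_t$ and $B_t$ are close, but conjugation by $k_t^{-1}$ can magnify their difference without bound, since $k_t$ may degenerate. We shall see in Section 4 how much of this second attempt can be saved.

The answer is yes, with no dependence on $\alpha$. Write $\mathcal F=F^1_\alpha$.

**Theorem A.** For every irrational $\alpha$ and all $f,g\in\mathcal F$ there is a continuous path $h_t$, $t\in[0,1)$, in $\mathrm{Diff}^1(S^1)$ with $h_0=\mathrm{Id}$ and $h_tfh_t^{-1}\to g$ in the $C^1$-topology as $t\to1$.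

**Theorem B (continuous dependence).** There is a continuous map $\mathcal H:[0,1)\times\mathcal F\times\mathcal F\to\mathrm{Diff}^1(S^1)$ with $\mathcal H(0,f,g)=\mathrm{Id}$ such that the map equal to $\mathcal H(t,f,g)\,f\,\mathcal H(t,f,g)^{-1}$ for $t<1$ and to $g$ for $t=1$ is continuous on $[0,1]\times\mathcal F\times\mathcal F$.

**Theorem C (target $R_\alpha$).** For $f\in\mathcal F$ and $\varepsilon>0$ the explicit map $\kappa^f_\varepsilon\in\mathrm{Diff}^1(S^1)$ defined in Section 3 satisfies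
$$|\log D(\kappa^f_\varepsilon f(\kappa^f_\varepsilon)^{-1})|\le\varepsilon,\qquad \sup\mathrm{dist}(\kappa^f_\varepsilon f(\kappa^f_\varepsilon)^{-1},R_\alpha)\le e^\varepsilon-1 .$$
Moreover $\kappa^f_\varepsilon\to\mathrm{Id}$ as $\varepsilon\to\infty$ locally uniformly in $f$, and $\kappa^{R_\alpha}_\varepsilon=\mathrm{Id}$. Consequently $\mathcal F$ strongly deformation retracts onto $\{R_\alpha\}$ along $C^1$-conjugacies; in particular $F^1_\alpha$ is contractible.

There is also a converse to Theorem A: if $h_tfh_t^{-1}\to g$ even only in $C^0$, then $g$ has rotation number $\alpha$, because the rotation number is invariant under conjugation and $C^0$-continuous. So the diffeomorphisms reachable from $f\in\mathcal F$ in this way are exactly the elements of $\mathcal F$. The proofs below use neither (i) nor (ii), and they reprove both: (i) is contained in Theorem A, and (ii) is its case $g=R_\alpha$.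

## 2. Lifts, the invariant measure, and slow growth of derivatives

**Conventions.** Fix $a\in\mathbb R$ representing $\alpha$. For $f\in\mathcal F$ let $F$ be the lift with translation number $\lim F^n(x)/n=a$. Capital letters denote lifts, $\|\cdot\|$ is the sup norm, and derivatives of lifts are regarded as functions on $S^1$. The lift $F$ depends continuously on $f$: if $f$ is close to $f_0$, it has a lift close to $F_0$, whose translation number represents $\alpha$ and is close to $a$, hence equals $a$. Convergence in $C^1$ means uniform convergence of the maps and of the logarithms of their derivatives. Recall that $\mathrm{Diff}^1(S^1)$ is a topological group.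

For $u:S^1\to\mathbb R$, $f\in\mathcal F$ and $n\ge0$ put $S_nu=\sum_{i=0}^{n-1}u\circ f^i$ and $S_{-n}u=-(S_nu)\circ f^{-n}$. Then
$$S_{n+m}u=S_nu+(S_mu)\circ f^n\quad(n,m\in\mathbb Z),\qquad S_n(\log Df)=\log Df^n . \tag{1}$$
For $g\in\mathcal F$ put $\omega_g(r)=\sup\{|\log DG(x)-\log DG(y)|:|x-y|\le r\}$ and $\Lambda_g=\max(\|Dg\|,\|Dg^{-1}\|)\ge1$.

Here are the textbook facts that we need about $f\in\mathcal F$.

*Invariant measure.* A circle homeomorphism with irrational rotation number is uniquely ergodic: it has exactly one invariant Borel probability, $\mu_f$. It follows that for continuous $u$ the averages $\frac1nS_nu$ converge to $\int u\,d\mu_f$ uniformly. Also, $\mu_f$ has no atoms, since an atom $x$ would give the infinitely many distinct points $f^n(x)$ the same positive mass.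

*Bounded displacement.* For all $n\in\mathbb Z$ and $x\in\mathbb R$,
$$|F^n(x)-x-na|<1 . \tag{2}$$
Let $D_n=F^n-\mathrm{id}-na$, a $1$-periodic function. For $x\le y<x+1$ we have $F^n(x)\le F^n(y)<F^n(x)+1$, so $-1<D_n(y)-D_n(x)<1$; hence the oscillation of $D_n$ is less than $1$. And $D_n$ vanishes somewhere: if, say, $D_n\ge c>0$ everywhere, then iterating gives $F^{nk}\ge\mathrm{id}+k(na+c)$, and $F^n$ would have translation number at least $na+c$; the other sign is the same.

*Distribution function.* Let $Q_f(x)=\mu_f([0,x))$ on $[0,1]$ and $Q_f(x+1)=Q_f(x)+1$. It is continuous and nondecreasing, and $|Q_f-\mathrm{id}|\le1$. It satisfies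
$$Q_f\circ F=Q_f+a . \tag{3}$$
Indeed invariance gives $Q_f(F(y))-Q_f(F(x))=Q_f(y)-Q_f(x)$, so $Q_f\circ F-Q_f$ is a constant $c$; then $Q_f\circ F^n=Q_f+nc$, and $|Q_f-\mathrm{id}|\le1$ forces $c=\lim F^n(x)/n=a$.

*Continuity in $f$.* The map $f\mapsto Q_f$ is continuous in sup norm. If $f_k\to f$ and $\mu_{f_k}\to\nu$ weak-$*$ along a subsequence, then passing to the limit in $\int\phi\circ f_k\,d\mu_{f_k}=\int\phi\,d\mu_{f_k}$ shows that $\nu$ is $f$-invariant, so $\nu=\mu_f$. By compactness $\mu_{f_k}\to\mu_f$. As $\mu_f$ has no atoms, the distribution functions converge pointwise; being monotone with a continuous limit, they converge uniformly.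

**Example.** For $R_\alpha$, $\mu$ is Lebesgue measure and $Q=\mathrm{id}$. For $f_b$ of Section 1, $\mu_{f_b}$ is the image of Lebesgue measure under $p_b$, and $Q_{f_b}=P_b^{-1}$.

The only growth estimate we need is the following. Its purpose is to make series with weights $e^{-\varepsilon|n|}$ converge.

**Lemma 1.** Let $f_0\in\mathcal F$, $\delta>0$. For all sufficiently large $K$ (depending on $f_0,\delta$) there is a neighborhood $\mathcal U$ of $f_0$ in $\mathcal F$ with $\|\log Df^K\|<\delta K$ for all $f\in\mathcal U$. Consequently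
$$|\log Df^n|\le\delta|n|+K\|\log Df\|\qquad(n\in\mathbb Z,\ f\in\mathcal U). \tag{4}$$

*Proof.* By unique ergodicity and (1), $\frac1n\log Df_0^n\to c=\int\log Df_0\,d\mu_{f_0}$ uniformly. If $c>0$, then $Df_0^n>1$ everywhere for large $n$; if $c<0$, then $Df_0^n<1$ everywhere for large $n$. Both contradict $\int_{S^1}Df_0^n\,dx=1$. So $c=0$, and $\|\log Df_0^K\|<\delta K$ for all large $K$. For fixed $K$ this is an open condition on $f$, since $f\mapsto\log Df^K$ is continuous into $C^0$. For (4), write $n=qK+r\ge0$ with $0\le r<K$. Then $\log Df^n$ is a sum of $q$ terms $\log Df^K\circ f^{pK}$ and one term $\log Df^r\circ f^{qK}$, so it is at most $q\delta K+r\|\log Df\|$ in absolute value. For negative exponents use $\log Df^{-n}=-\log Df^n\circ f^{-n}$. $\square$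

## 3. Discounted averages of an orbit, and Theorem C

By (2), the orbit of $x$ with its drift removed, $F^{-n}(x)+na$, stays within $1$ of $x$. We average it over all $n\in\mathbb Z$, with exponentially decaying weights. Let $\varepsilon>0$, $w_n=e^{-\varepsilon|n|}$, $W_\varepsilon=\sum_{n\in\mathbb Z}w_n$, and
$$M^f_\varepsilon(x)=\sum_{n\in\mathbb Z}w_n\,(F^{-n}(x)+na),\qquad \kappa^f_\varepsilon=M^f_\varepsilon/W_\varepsilon . \tag{5}$$

**Example.** Take $f=f_b$ and $x=P_b(y)$. Then $F^{-n}(x)+na=P_b(y-na)+na=y+\frac b{2\pi}\sin2\pi(y-na)$. In $\sum w_n\sin 2\pi(y-na)$ the terms odd in $n$ cancel, and what is left is $\sin2\pi y\sum w_n\cos2\pi na$. With $r=e^{-\varepsilon}$ the last sum is the Poisson kernel $\frac{1-r^2}{1-2r\cos2\pi a+r^2}$, while $W_\varepsilon=\frac{1+r}{1-r}$. Hence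
$$\kappa^{f_b}_\varepsilon(P_b(y))=y+\lambda\,\frac b{2\pi}\sin2\pi y=P_{\lambda b}(y),\qquad \lambda=\frac{(1-r)^2}{1-2r\cos2\pi a+r^2}\in(0,1],$$
so $\kappa^{f_b}_\varepsilon=p_{\lambda b}p_b^{-1}$ and $\kappa^{f_b}_\varepsilon f_b(\kappa^{f_b}_\varepsilon)^{-1}=f_{\lambda b}$. As $\varepsilon\to\infty$, $\lambda\to1$; as $\varepsilon\to0$, $\lambda\to0$ because $\cos2\pi a\neq1$. The averages find the path of Section 1 from $f_b$ to $R_\alpha$ without being told $p_b$.

**Step 1: $\kappa^f_\varepsilon$ is a diffeomorphism depending continuously on $(\varepsilon,f)$.** The terms of $M^f_\varepsilon$ are bounded by $w_n(|x|+1)$, by (2). Fix $\varepsilon_0>0$ and $f_0$; apply Lemma 1 with some $\delta<\varepsilon_0/2$, and shrink $\mathcal U$ so that $\|\log Df\|$ is bounded on it. By (4), for $\varepsilon\ge\varepsilon_0$ and $f\in\mathcal U$ the terms of $\sum w_nDF^{-n}$ are at most a constant times $e^{-\varepsilon_0|n|/2}$. So this series converges uniformly in $x$, uniformly for $\varepsilon\ge\varepsilon_0$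 and locally uniformly in $f$. Each term of (5) depends continuously on $(\varepsilon,f)$ in $C^1$. Therefore $M^f_\varepsilon$ is $C^1$ and depends continuously on $(\varepsilon,f)$, with $DM^f_\varepsilon=\sum w_nDF^{-n}\ge w_0=1$ (the term $n=0$), and $M^f_\varepsilon(x+1)=M^f_\varepsilon(x)+W_\varepsilon$. So $\kappa^f_\varepsilon$ is the lift of an element of $\mathrm{Diff}^1(S^1)$, denoted by the same symbol, and $(\varepsilon,f)\mapsto\kappa^f_\varepsilon$ is continuous. We record
$$M^f_\varepsilon(y)-M^f_\varepsilon(x)\ge y-x\qquad(x\le y). \tag{6}$$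

**Step 2: how $M^f_\varepsilon$ behaves under $F$.** Shifting the summation index,
$$M^f_\varepsilon(Fx)=\sum_nw_n(F^{-n+1}x+na)=\sum_nw_{n+1}(F^{-n}x+na+a),$$
hence
$$M^f_\varepsilon(Fx)=M^f_\varepsilon(x)+aW_\varepsilon+E^f_\varepsilon(x),\qquad E^f_\varepsilon(x)=\sum_n(w_{n+1}-w_n)(F^{-n}x+na). \tag{7}$$

**Step 3: the bounds of Theorem C.** The point is that shifting the weights changes each of them by a factor in $[e^{-\varepsilon},e^\varepsilon]$. Differentiating the shifted series,
$$D(M^f_\varepsilon\circ F)=\sum_nw_{n+1}DF^{-n}\in[e^{-\varepsilon},e^\varepsilon]\,DM^f_\varepsilon .$$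
Let $T=\kappa^f_\varepsilon F(\kappa^f_\varepsilon)^{-1}$. Since $DT(\kappa^f_\varepsilon(x))=D(M^f_\varepsilon\circ F)(x)/DM^f_\varepsilon(x)$, we get $|\log DT|\le\varepsilon$. Next, $T$ has translation number $a$, so $T-\mathrm{id}-a$ vanishes somewhere (the argument after (2), with $n=1$). It is $1$-periodic, and its derivative $DT-1$ lies in $[e^{-\varepsilon}-1,e^\varepsilon-1]$, so is at most $e^\varepsilon-1$ in absolute value. Hence $|T-\mathrm{id}-a|\le e^\varepsilon-1$. These bounds are uniform over all $f\in\mathcal F$.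

**Step 4: the limit $\varepsilon\to\infty$ and the case $f=R_\alpha$.** As $\varepsilon\to\infty$ we have $W_\varepsilon\to1$; by (2), $|M^f_\varepsilon(0)|\le\sum_{n\ne0}e^{-\varepsilon|n|}\to0$; and
$$0\le DM^f_\varepsilon-1\le2\sum_{n\ge1}e^{-\varepsilon n}\Lambda_f^n\to0$$
locally uniformly in $f$. So $\kappa^f_\varepsilon\to\mathrm{Id}$ in $C^1$, locally uniformly in $f$. If $f=R_\alpha$, then $F^{-n}x+na=x$ for every $n$, so $\kappa^{R_\alpha}_\varepsilon=\mathrm{Id}$.

**Step 5: the retraction.** With $\varepsilon=(1-t)/t$ consider on $[0,1]\times\mathcal F$ the map equal to $f$ at $t=0$, to $\kappa^f_\varepsilon f(\kappa^f_\varepsilon)^{-1}$ for $0<t<1$, and to $R_\alpha$ at $t=1$. It takes values in $\mathcal F$. It is continuous for $0<t<1$ by Step 1, at $t=0$ by Step 4, and at $t=1$ by the uniform bounds of Step 3. It fixes $R_\alpha$ for all $t$. So it is a strong deformation retraction of $\mathcal F$ onto $\{R_\alpha\}$, and for $t<1$ it moves each $f$ inside its $C^1$-conjugacy class. This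 proves Theorem C. $\blacksquare$

## 4. Through the rotation and back: what works in $C^0$, what is missing in $C^1$

We now return to the second attempt of Section 1, with these explicit maps. For $f,g\in\mathcal F$ put
$$\varphi_\varepsilon=(\kappa^g_\varepsilon)^{-1}\circ\kappa^f_\varepsilon,\qquad\text{that is,}\qquad M^g_\varepsilon(\Phi_\varepsilon(x))=M^f_\varepsilon(x), \tag{8}$$
where $\Phi_\varepsilon=(\kappa^g_\varepsilon)^{-1}\kappa^f_\varepsilon$ is the lift of $\varphi_\varepsilon$ that we use. Both depend continuously on $(\varepsilon,f,g)$ by Step 1 of Section 3.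

The danger was magnification by $(\kappa^g_\varepsilon)^{-1}$, whose Lipschitz constant is at most $W_\varepsilon$ by (6). By (7), $\kappa^f_\varepsilon$ conjugates $f$ to the rotation up to an error $E^f_\varepsilon/W_\varepsilon$. The product of the two is $E^f_\varepsilon$, *without* the normalization. The next lemma shows that even this tends to $0$.

**Lemma 2.** For $f_0\in\mathcal F$, $\delta>0$ there are a neighborhood $\mathcal U\ni f_0$ in $\mathcal F$ and $e>0$ with $\|E^f_\varepsilon\|<\delta$ for all $f\in\mathcal U$, $0<\varepsilon\le e$.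

*Proof.* *First we write $E^f_\varepsilon$ as a difference of two Abel means.* Let $\theta_f=\mathrm{id}-Q_f$, which is $1$-periodic and continuous, with $|\theta_f|\le1$. By (3), $Q_f(F^{-n}x)=Q_f(x)-na$, so
$$F^{-n}x+na=Q_f(x)+\theta_f(f^{-n}x).$$
Since $\sum_n(w_{n+1}-w_n)=0$, the term $Q_f(x)$ drops out of $E^f_\varepsilon$. With $r=e^{-\varepsilon}$, we have $w_{n+1}-w_n=-(1-r)r^n$ for $n\ge0$, and $w_{n+1}-w_n=(1-r)r^{m-1}$ for $n=-m\le-1$. Hence
$$E^f_\varepsilon(x)=(1-r)\sum_{j\ge0}r^j\theta_f(f^{j+1}x)-(1-r)\sum_{j\ge0}r^j\theta_f(f^{-j}x). \tag{9}$$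
One mean is over the future and one over the past; both should be near $\int\theta_f\,d\mu_f$.

*Next we fix a block length that works for all $f$ near $f_0$.* Let $c_0=\int\theta_{f_0}\,d\mu_{f_0}$. Both $f_0$ and $f_0^{-1}$ are uniquely ergodic with the same measure, so there is $m$ with $\|\frac1m\sum_{i<m}\theta_{f_0}\circ f_0^{\pm i}-c_0\|<\delta/8$. The maps $f\mapsto\theta_f$ and $f\mapsto f^{\pm i}$ are continuous in $C^0$, so for $f$ in some neighborhood $\mathcal U$ of $f_0$,
$$\Big\|\frac1m\sum_{i<m}\theta_f\circ f^{\pm i}-c_0\Big\|<\frac\delta4 .$$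

*Last, we compare Abel means with block averages.* Let $|a_j|\le1$ and $0\le i<m$. Since $\sum_jr^ja_{j+i}=r^{-i}\sum_{k\ge i}r^ka_k$,
$$\Big|(1-r)\sum_jr^ja_{j+i}-(1-r)\sum_jr^ja_j\Big|\le(r^{-i}-1)r^i+(1-r^i)=2(1-r^i)\le2(1-r^m).$$
Averaging over $i<m$: the Abel mean of $(a_j)$ differs from the Abel mean of its block averages $\frac1m\sum_{i<m}a_{j+i}$ by at most $2(1-r^m)$. For $a_j=\theta_f(f^{j+1}x)$ and for $a_j=\theta_f(f^{-j}x)$ all block averages are within $\delta/4$ of the same number $c_0$. So $\|E^f_\varepsilon\|\le\delta/2+4(1-e^{-\varepsilon m})$ for all $f\in\mathcal U$, and this is less than $\delta$ as soon as $1-e^{-\varepsilon m}<\delta/8$. $\square$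

**Lemma 3.** $\|\Phi_\varepsilon F-G\Phi_\varepsilon\|\le\|E^f_\varepsilon\|+\|E^g_\varepsilon\|$.

*Proof.* By (8), by (7) for $f$, then by (8) and (7) for $g$,
$$M^g_\varepsilon(\Phi_\varepsilon Fx)=M^f_\varepsilon(Fx)=M^g_\varepsilon(\Phi_\varepsilon x)+aW_\varepsilon+E^f_\varepsilon(x)=M^g_\varepsilon(G\Phi_\varepsilon x)-E^g_\varepsilon(\Phi_\varepsilon x)+E^f_\varepsilon(x).$$
So the values of $M^g_\varepsilon$ at $\Phi_\varepsilon Fx$ and $G\Phi_\varepsilon x$ differ by at most $\|E^f_\varepsilon\|+\|E^g_\varepsilon\|$. By (6) for $g$, so do the points. $\square$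

Thus $\varphi_\varepsilon f\varphi_\varepsilon^{-1}\to g$ in $C^0$ as $\varepsilon\to0$, for every pair $f,g\in\mathcal F$.

What about derivatives? Let $A=\kappa^f_\varepsilon f(\kappa^f_\varepsilon)^{-1}$ and $B=\kappa^g_\varepsilon g(\kappa^g_\varepsilon)^{-1}$. Then $\varphi_\varepsilon f\varphi_\varepsilon^{-1}=(\kappa^g_\varepsilon)^{-1}A\kappa^g_\varepsilon$ and $g=(\kappa^g_\varepsilon)^{-1}B\kappa^g_\varepsilon$, with $|\log DA|,|\log DB|\le\varepsilon$. Put $z'=\varphi_\varepsilon f\varphi_\varepsilon^{-1}(z)$. The chain rule gives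
$$\big|\log D(\varphi_\varepsilon f\varphi_\varepsilon^{-1})(z)-\log Dg(z)\big|\le\big|\log D\kappa^g_\varepsilon(g(z))-\log D\kappa^g_\varepsilon(z')\big|+2\varepsilon .$$
The points $g(z)$ and $z'$ are within $\|E^f_\varepsilon\|+\|E^g_\varepsilon\|$ of each other. To conclude, we would need $\log D\kappa^g_\varepsilon$ to vary little at that scale. But $DM^g_\varepsilon$ is a sum of the $DG^{-n}$ with weights that stay of order $1$ up to $|n|\approx1/\varepsilon$, $g$ is only $C^1$, and Lemma 2 comes with no rate. As $\varepsilon\to0$ two quantities compete, and we control neither against the other. We do not claim that $\varphi_\varepsilon f\varphi_\varepsilon^{-1}$ fails to converge in $C^1$; for $f_b,f_c$ it does converge, because $\Phi_\varepsilon=P_cP_{\lambda c}^{-1}P_{\lambda b}P_b^{-1}$, with the $\lambda$ of Section 3, tends in $C^1$ to the conjugacy $P_cP_b^{-1}$. What stops here is the estimate.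

The way out is to use two parameters. A new parameter $\eta$ will govern the error in the derivative, and $\varepsilon$ will be taken very small depending on $\eta$, so that only finitely many iterates matter.

## 5. Averaging the derivative cocycle

Let $f,g\in\mathcal F$, and let $\varphi\in\mathrm{Diff}^1(S^1)$ have lift $\Phi$, with $\beta=\|\Phi F-G\Phi\|$ thought of as very small. We look for $h$ that is $C^0$-close to $\varphi$ and satisfies $D(hfh^{-1})\approx Dg$. If $h$ is close to $\varphi$, then $Dg(h(x))\approx Dg(\varphi(x))$, and the error is controlled by the fixed modulus $\omega_g$. So it suffices that the density $R$ of $h$ satisfies $R(f(x))\,Df(x)/R(x)\approx Dg(\varphi(x))$, that is, $R(f(x))\approx e^{v(x)}R(x)$ with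
$$u=\log Dg\circ\varphi,\qquad v=u-\log Df .$$
In other words, $R$ should be almost invariant under the operator $\rho\mapsto T\rho$, $(T\rho)(f(x))=e^{v(x)}\rho(x)$. We make it so by the device of Section 3: take a two-sided discounted sum of the iterates $T^n\rho$. We start from $\rho=D\varphi$, in the hope that the integral of the sum stays near $\varphi$. Explicitly, for $n\in\mathbb Z$ put
$$\rho_n(x)=e^{S_nv(f^{-n}x)}D\varphi(f^{-n}x)>0,\qquad\text{so that}\qquad\rho_{n+1}(f(x))=e^{v(x)}\rho_n(x); \tag{10}$$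
the second relation is (1): $S_{n+1}v(y)=S_nv(y)+v(f^ny)$ at $y=f^{-n}x$.

Two simple cases are worth checking.

- Suppose $\varphi f=g\varphi$. Differentiating, $v=\log D\varphi\circ f-\log D\varphi$, so $S_nv=\log D\varphi\circ f^n-\log D\varphi$ and $\rho_n=D\varphi$ for all $n$. The sum is a multiple of $D\varphi$, and a true conjugacy is left unchanged.
- Suppose $g=R_\alpha$ and $\varphi=\mathrm{Id}$. Then $u=0$ and $\rho_n(x)=1/Df^n(f^{-n}x)=Df^{-n}(x)$. The sum $\sum e^{-\eta|n|}\rho_n$ is $DM^f_\eta$, so the construction gives $\kappa^f_\eta$ up to an additive constant.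

For the sum to converge we need the $\rho_n$ to grow slowly. Put $V=\|\log Df\|+\|\log Dg\|$, $\Lambda=\Lambda_g$, $\omega=\omega_g$.

**Condition $A(\eta_*,K)$** (for $0<\eta_*\le1$ and an integer $K\ge1$): $\|\log Df^K\|<\eta_*K/8$ and $\|S_Ku\|<\eta_*K/4$.

Under $A(\eta_*,K)$ we have $\|S_Kv\|<\frac38\eta_*K$. Also $\|u\|,\|v\|\le V$. Splitting $n\ge0$ into blocks of length $K$ and a remainder shorter than $K$, and using $S_{-n}=-S_n\circ f^{-n}$,
$$\|S_nv\|,\ \|S_nu\|\le\tfrac12\eta_*|n|+KV\qquad(n\in\mathbb Z). \tag{11}$$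
So for $\eta\in[\eta_*,1]$ the series
$$R=\sum_{n\in\mathbb Z}e^{-\eta|n|}\rho_n$$
converges uniformly, its terms being at most $e^{-\eta_*|n|/2+KV}\|D\varphi\|$, to a positive continuous function on $S^1$. Define
$$Z=\int_0^1R,\qquad H(x)=\Phi(0)+\frac1Z\int_0^xR . \tag{12}$$
Then $DH=R/Z>0$ and $H(x+1)=H(x)+1$, so $H$ is the lift of some $h=h_{\varphi,\eta}\in\mathrm{Diff}^1(S^1)$. Formula (12) does not involve $\eta_*$ or $K$.

*Continuity.* Fix $(\eta_*,K)$. Condition $A(\eta_*,K)$ is open in $(\varphi,f,g)$. Each $\rho_n$ depends continuously, in $C^0$, on $(\varphi,f,g)$, and the bounds on the terms are locally uniform, since $V$ and $\|D\varphi\|$ are locally bounded. So $h_{\varphi,\eta}$ depends continuously on $(\varphi,\eta,f,g)$ on the set where $A(\eta_*,K)$ holds and $\eta\in[\eta_*,1]$; likewise the lift $H$ depends continuously on $(\Phi,\eta,f,g)$.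

**Proposition 4.** (a) Assume $A(\eta_*,K)$ and $\eta\in[\eta_*,1]$. Then
$$\|HFH^{-1}-G\|\le(1+\Lambda)\|H-\Phi\|+\beta,\qquad|\log D(hfh^{-1})-\log Dg|\le\eta+\omega(\|H-\Phi\|)\ \text{ everywhere.}$$

(b) Assume $A(\eta_*,K)$ and $\eta\in[\eta_*,1]$. For $N\ge1$ let
$$\Theta_N=e^{N\omega(N\Lambda^N\beta)}-1+2N\Lambda^N\beta+\tau_N,\qquad\tau_N=2e^{KV}\sum_{n>N}e^{-\eta_*n/2}.$$
If $\Theta_N\le\frac12$, then $\|H-\Phi\|\le4\Theta_N$.

(c) If $\|\log Df^K\|<\eta_*K/8$, $\|\log Dg^K\|<\eta_*K/8$ and $\omega(K\Lambda^K\beta)\le\eta_*/8$, then $A(\eta_*,K)$ holds.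

Notice in (b) that $N$ is chosen first, to make the tail $\tau_N$ small, and the rest of $\Theta_N$ tends to $0$ as $\beta\to0$ with $N$ fixed.

*Proof.*

**Step 1: $\Phi$ almost intertwines finitely many iterates.** Let $d_n=\|\Phi F^n-G^n\Phi\|$. We show
$$d_n\le|n|\Lambda^{|n|}\beta\qquad(n\in\mathbb Z). \tag{13}$$
We have $d_0=0$ and $d_1=\beta$. From
$$\Phi F^{i+1}-G^{i+1}\Phi=(\Phi F-G\Phi)F^i+\big[G(\Phi F^i)-G(G^i\Phi)\big]$$
we get $d_{i+1}\le\beta+\Lambda d_i$, hence $d_n\le\beta(1+\Lambda+\dots+\Lambda^{n-1})\le n\Lambda^n\beta$ for $n\ge1$. Composing $\Phi F-G\Phi$ with $F^{-1}$ gives $\|\Phi-G\Phi F^{-1}\|=\beta$, and applying $G^{-1}$, $d_{-1}\le\Lambda\beta$. From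
$$\Phi F^{-(i+1)}-G^{-(i+1)}\Phi=(\Phi F^{-1}-G^{-1}\Phi)F^{-i}+\big[G^{-1}(\Phi F^{-i})-G^{-1}(G^{-i}\Phi)\big]$$
we get $d_{-(i+1)}\le\Lambda\beta+\Lambda d_{-i}$, hence $d_{-n}\le\beta(\Lambda+\dots+\Lambda^n)\le n\Lambda^n\beta$.

**Step 2: proof of (c), where the growth of $S_Ku$ is read off from $g^K$.** We have
$$S_Ku(y)-\log Dg^K(\varphi(y))=\sum_{i<K}\big[\log Dg(\varphi f^iy)-\log Dg(g^i\varphi y)\big].$$
By (13) each bracket is at most $\omega(K\Lambda^K\beta)\le\eta_*/8$ in absolute value, so the sum is at most $\eta_*K/8$. With $\|\log Dg^K\|<\eta_*K/8$ this gives $\|S_Ku\|<\eta_*K/4$.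

**Step 3: proof of (a), where the discounted sum pays off.** By (10),
$$R(fx)=\sum_ne^{-\eta|n+1|}\rho_{n+1}(fx)=e^{v(x)}\sum_ne^{-\eta|n+1|}\rho_n(x)\in e^{v(x)}[e^{-\eta},e^\eta]\,R(x),$$
because $|n+1|$ and $|n|$ differ by $1$. Since $D(hfh^{-1})(h(x))=\frac{R(fx)}{R(x)}Df(x)$ and $v+\log Df=\log Dg\circ\varphi$,
$$|\log D(hfh^{-1})(h(x))-\log Dg(\varphi(x))|\le\eta .$$
Moreover $|\log Dg(\varphi(x))-\log Dg(h(x))|\le\omega(\|H-\Phi\|)$. As $h(x)$ runs over the whole circle, this is the second estimate. For the first,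
$$HFx-GHx=[H(Fx)-\Phi(Fx)]+[\Phi Fx-G\Phi x]+[G\Phi x-GHx],$$
and the three brackets are at most $\|H-\Phi\|$, $\beta$ and $\Lambda\|H-\Phi\|$.

**Step 4: for (b), each $\rho_n$ with $|n|\le N$ is nearly the derivative of a map near $\Phi$.** Put $\sigma_n=G^n\Phi F^{-n}$. Composing with $F^n$ shows $\|\sigma_n-\Phi\|=d_n$. With $y=f^{-n}x$,
$$D\sigma_n(x)=\frac{Dg^n(\varphi y)\,D\varphi(y)}{Df^n(y)},\qquad\rho_n(x)=\frac{e^{S_nu(y)}\,D\varphi(y)}{Df^n(y)} .$$
So we compare $S_nu(y)$ with $\log Dg^n(\varphi y)$. Their difference is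
$$\sum_{0\le i<n}\big[\log Dg(\varphi f^iy)-\log Dg(g^i\varphi y)\big]\quad(n\ge0),\qquad-\sum_{i=1}^{|n|}\big[\log Dg(\varphi f^{-i}y)-\log Dg(g^{-i}\varphi y)\big]\quad(n<0).$$
By (13), for $|n|\le N$ it is at most $\gamma:=N\omega(N\Lambda^N\beta)$ in absolute value. Hence $|\rho_n-D\sigma_n|\le(e^\gamma-1)D\sigma_n$. Let $x\in[0,1]$ and $\Delta(x)=\Phi(x)-\Phi(0)\in[0,1]$. Since $\int_0^1D\sigma_n=1$ and $\sigma_n(x)-\sigma_n(0)$ differs from $\Delta(x)$ by at most $2d_n$,
$$\Big|\int_0^x\rho_n-\Delta(x)\Big|\le e^\gamma-1+2d_n\le e^\gamma-1+2N\Lambda^N\beta\qquad(|n|\le N).$$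

**Step 5: for (b), the tail is small.** For every $n$, substitute $x=f^n(y)$, $dx=Df^n(y)\,dy$, and use (11):
$$\int_0^1\rho_n=\int_0^1e^{S_nu(y)}D\varphi(y)\,dy\le e^{\eta_*|n|/2+KV}\int_0^1D\varphi=e^{\eta_*|n|/2+KV}.$$
Since $\eta\ge\eta_*$, $\sum_{|n|>N}e^{-\eta|n|}\int_0^1\rho_n\le\tau_N$.

**Step 6: for (b), we put the pieces together and normalize.** Let $c=\sum_{|n|\le N}e^{-\eta|n|}\ge1$. By Steps 4 and 5,
$$\Big|\int_0^xR-c\,\Delta(x)\Big|\le c\,(e^\gamma-1+2N\Lambda^N\beta)+\tau_N\le c\,\Theta_N\qquad(x\in[0,1]).$$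
For $x=1$ this reads $|Z-c|\le c\,\Theta_N$, so $Z\ge c/2$ because $\Theta_N\le\frac12$. Therefore, for $x\in[0,1]$,
$$|H(x)-\Phi(x)|=\Big|\frac1Z\int_0^xR-\Delta(x)\Big|\le\frac{\big|\int_0^xR-c\Delta(x)\big|+|c-Z|\,\Delta(x)}{Z}\le\frac{2c\,\Theta_N}{c/2}=4\Theta_N .$$
Since $H-\Phi$ is $1$-periodic, (b) follows. $\square$

## 6. The order of the constants, and the path of Theorem A

We now take $\varphi=\varphi_\varepsilon$ from (8), and write $h_{\varepsilon,\eta}=h_{\varphi_\varepsilon,\eta}$, with lift $H_{\varepsilon,\eta}$ built from $\Phi_\varepsilon$, and $\beta_\varepsilon=\|\Phi_\varepsilon F-G\Phi_\varepsilon\|$. The next lemma says that once a lower bound for $\eta$ is fixed, all sufficiently small $\varepsilon$ are good, uniformly near a given pair. The constants are chosen in the order $\eta_*$, $K$, $N$, $r$, $e$.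

**Lemma 5.** For $(f_0,g_0)\in\mathcal F^2$ and $j\ge1$ there are a neighborhood $U$ of $(f_0,g_0)$ in $\mathcal F^2$, an integer $K$ and $e>0$ such that for all $(f,g)\in U$, $0<\varepsilon\le e$: $\beta_\varepsilon\le\frac1j$, condition $A(\frac1{j+1},K)$ holds for $\varphi_\varepsilon$, and $\|H_{\varepsilon,\eta}-\Phi_\varepsilon\|\le\frac1j$ for all $\eta\in[\frac1{j+1},1]$.

*Proof.* Let $\eta_*=\frac1{j+1}$. Lemma 1 with $\delta=\eta_*/8$ holds for all large $K$ at $f_0$ and at $g_0$. Choose one $K$ for both, and a neighborhood of $(f_0,g_0)$ on which $\|\log Df^K\|,\|\log Dg^K\|<\eta_*K/8$ and also $V\le V_0$, $\Lambda_g\le\Lambda_0$ for some constants $V_0,\Lambda_0$. Choose $N$ with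
$$2e^{KV_0}\sum_{n>N}e^{-\eta_*n/2}\le\frac1{16j} .$$
We have $\omega_g(r)\le\omega_{g_0}(r)+2\|\log Dg-\log Dg_0\|$, and $\omega_{g_0}(r)\to0$ as $r\to0$. So after shrinking the neighborhood there is $r\in(0,\frac1{32j}]$ such that $\omega_g(r)\le\eta_*/8$ and $e^{N\omega_g(r)}-1\le\frac1{16j}$ for all $g$ involved. By Lemma 3, and Lemma 2 applied at $f_0$ and at $g_0$, after shrinking again there is $e>0$ with
$$\beta_\varepsilon\le\min\Big(\frac1j,\ \frac r{K\Lambda_0^K},\ \frac r{N\Lambda_0^N}\Big)\qquad(0<\varepsilon\le e).$$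
Then $\omega_g(K\Lambda_g^K\beta_\varepsilon)\le\omega_g(r)\le\eta_*/8$, and Proposition 4(c) gives $A(\eta_*,K)$. Moreover $N\Lambda_g^N\beta_\varepsilon\le r$, so
$$\Theta_N\le\frac1{16j}+\frac2{32j}+\frac1{16j}=\frac3{16j}\le\frac12,$$
and Proposition 4(b) gives $\|H_{\varepsilon,\eta}-\Phi_\varepsilon\|\le\frac3{4j}$ for all $\eta\in[\eta_*,1]$. $\square$

**Proof of Theorem A.** Fix $f,g\in\mathcal F$.

**Step 1: a path in the two parameters.** Lemma 5 at $(f,g)$ gives numbers $e_j>0$, $j\ge1$, and integers $K_j$. Making the $e_j$ smaller, assume $e_{j+1}\le e_j/2$. For $s\in[j,j+1]$, $j\ge1$, let $\eta_s=1/s$ and let $\varepsilon_s$ interpolate linearly between $e_j$ at $s=j$ and $e_{j+1}$ at $s=j+1$. Then $\varepsilon_s\le e_j$ and $\eta_s\in[\frac1{j+1},1]$, so $k_s:=h_{\varepsilon_s,\eta_s}$ is defined for all $s\ge1$.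

**Step 2: $k_s$ is continuous in $s$.** On $[j,j+1]$ condition $A(\frac1{j+1},K_j)$ holds for $\varphi_{\varepsilon_s}$, $\varphi_{\varepsilon_s}$ is continuous in $s$, and $h_{\varphi,\eta}$ is continuous in $(\varphi,\eta)$ by Section 5. At an integer $s=j+1$ the two adjacent pieces agree, since formula (12) does not involve $\eta_*$ or $K$.

**Step 3: convergence.** Let $s\in[j,j+1]$. By Proposition 4(a) and Lemma 5, the lift of $k_sfk_s^{-1}$ is within $(1+\Lambda_g)/j+1/j$ of $G$, and $\eta_s\le1/j$, so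
$$\|K_sFK_s^{-1}-G\|\le\frac{2+\Lambda_g}j,\qquad|\log D(k_sfk_s^{-1})-\log Dg|\le\frac1j+\omega_g\Big(\frac1j\Big), \tag{14}$$
where $K_s=H_{\varepsilon_s,\eta_s}$. Hence $k_sfk_s^{-1}\to g$ in $C^1$ as $s\to\infty$.

**Step 4: starting at the identity.** Put $h_t=k_{1/(2-2t)}$ for $t\in[\frac12,1)$; here $1/(2-2t)$ increases from $1$ to $\infty$. For $t\in[0,\frac12]$ let $h_t$ be the diffeomorphism with lift
$$(1-2t)\,\mathrm{id}+2t\,H_{\varepsilon_1,\eta_1},$$
which has positive derivative and commutes with $x\mapsto x+1$. The two definitions agree at $t=\frac12$. So $h_t$, $t\in[0,1)$, is a continuous path in $\mathrm{Diff}^1(S^1)$ with $h_0=\mathrm{Id}$, and $h_tfh_t^{-1}\to g$ in $C^1$ as $t\to1$. $\blacksquare$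

In particular, this applies to the resisting pair of Section 1: $f=R_\alpha$ and $g$ of Denjoy type.

## 7. The path as a continuous function of the pair

In Section 6 the only choices that depend on $(f,g)$ are the numbers $e_j$. Everything else is given by formulas that are continuous in all variables. So for Theorem B we must choose $e_j$ continuously.

**Proof of Theorem B.**

**Step 1: continuous thresholds $e_j$.** The space $X=\mathcal F^2$ is metrizable, hence paracompact. Fix $j$. Lemma 5 gives an open cover of $X$ by sets $U_i$ with constants $e^{(i)}>0$ and $K^{(i)}$. Take a locally finite partition of unity $(\chi_i)$ subordinate to it and put $e_j=\sum_i\chi_ie^{(i)}$, a continuous positive function. At each $x\in X$ the number $e_j(x)$ is a convex combination of finitely many $e^{(i)}$ with $\chi_i(x)>0$, so it is at most one of them, and $x\in U_i$ for that $i$. Therefore the conclusions of Lemma 5 hold at $x$ for all $0<\varepsilon\le e_j(x)$, with $K=K^{(i)}$. Now replace inductively $e_{j+1}$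 by $\min(e_{j+1},e_j/2)$. The new functions are still continuous and positive, and the conclusions of Lemma 5 remain true because they hold for all smaller $\varepsilon$.

**Step 2: definition and continuity for $t<1$.** Define $\varepsilon_s(x)$, $\eta_s$, $k_s$ and $h_t$ as in Section 6, for each $x=(f,g)\in X$, and put $\mathcal H(t,f,g)=h_t$. Then $\mathcal H(0,f,g)=\mathrm{Id}$. We claim that $(s,x)\mapsto k_s$ is continuous on $[j,j+1]\times X$. Near a point $(s_0,x_0)$ of this set, condition $A(\frac1{j+1},K^{(i)})$ holds for a fixed $i$: it holds at $(s_0,x_0)$ for a suitable $i$ by Step 1, it is open in $(\varphi,f,g)$, and $\varphi_{\varepsilon_s(x)}$ depends continuously on $(s,x)$. So the continuity statement of Section 5 applies. The sets $[j,j+1]\times X$ are closed and form a locally finite cover of $[1,\infty)\times X$, and the definitions agree on overlaps; hence $k_s$ is continuous on $[1,\infty)\times X$. For $t\le\frac12$, the lift $H_{\varepsilon_1(x),\eta_1}$ is continuous in $x$ as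 well, being built from the canonical lift $\Phi_\varepsilon=(\kappa^g_\varepsilon)^{-1}\kappa^f_\varepsilon$. So $\mathcal H$ is continuous on $[0,1)\times X$. Since $\mathrm{Diff}^1(S^1)$ is a topological group, so is $\mathcal H(t,f,g)\,f\,\mathcal H(t,f,g)^{-1}$.

**Step 3: continuity at $t=1$.** Let $(t,f,g)\to(1,f_0,g_0)$. At points with $t=1$ the value is $g$, which tends to $g_0$. At points with $\frac12\le t<1$, put $s=1/(2-2t)$ and let $j$ be the integer part of $s$; then $j\to\infty$ as $t\to1$. The bounds (14) hold, $\Lambda_g$ stays bounded as $g\to g_0$, and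
$$\omega_g\Big(\frac1j\Big)\le\omega_{g_0}\Big(\frac1j\Big)+2\|\log Dg-\log Dg_0\|\to0 .$$
So the $C^1$-distance from $h_tfh_t^{-1}$ to $g$ tends to $0$, and $g\to g_0$. Hence $h_tfh_t^{-1}\to g_0$ in $C^1$. $\blacksquare$
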